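\title{Positive quadratic determinantal representations are not dense among nonnegative ternary sextics}

\begin{abstract}
A real ternary form of degree $2d$ has a positive quadratic representation if it is the determinant of a symmetric $d\times d$ matrix of quadratic forms that is positive semidefinite at every real point. We show that the sextics with such a representation are not dense in the cone of nonnegative sextics. Hence density does not hold for every $d$. The counterexamples are the strictly positive forms $c^2+sG$, where $c$ defines a smooth real cubic $E$, the sextic $G$ has eighteen prescribed zeros on $E$, and $s>0$ is small. We pass to a limit of the adjugates of hypothetical representations and show that six of the eighteen zeros would be cut out by a semidefinite conic in some real plane embedding of $E$. The group law of $E$ excludes this.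
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F\in\mathbb{R}[x_0,x_1,x_2]$ be a form (a homogeneous polynomial) of degree $2d$. A \emph{positive quadratic representation} of $F$ is a symmetric $d\times d$ matrix $M$ whose entries are real quadratic forms in $x=(x_0,x_1,x_2)^T$, such that $F=\det M$ and $M(a)$ is positive semidefinite for all $a\in\mathbb{R}^3$. We call $F$ \emph{representable} if it has one. A representable form is nonnegative, that is, $F(a)\ge0$ for all $a\in\mathbb{R}^3$, so a representation is a certificate of nonnegativity. The following question, posed in \cite{BK}, asks whether this certificate exists after an arbitrarily small perturbation.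

\begin{quote}
Is it true for every positive integer $d$ that the representable forms of degree $2d$ are dense, in the Euclidean topology, in the set of all nonnegative forms of degree $2d$?
\end{quote}

Three facts are known.
\begin{enumerate}
\item[(F1)] For every $d$ the representable forms contain a nonempty open set, obtained by perturbing the representation $(x_0^2+x_1^2+x_2^2)^d=\det\bigl((x_0^2+x_1^2+x_2^2)I_d\bigr)$.
\item[(F2)] Every nonnegative quartic whose complex zero set is smooth is representable.
\item[(F3)] The Robinson polynomial
\[
R=x_0^6-x_0^4x_1^2-x_0^2x_1^4+x_1^6-x_0^4x_2^2+3x_0^2x_1^2x_2^2-x_1^4x_2^2-x_0^2x_2^4-x_1^2x_2^4+x_2^6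
\]
is a nonnegative sextic that is not representable.
\end{enumerate}

A parameter count shows that the question is delicate. The matrices $M$ form a space of dimension $6\binom{d+1}{2}=3d(d+1)$, and the congruences $M\mapsto U^TMU$ with $U\in SL_d(\mathbb{R})$, a group of dimension $d^2-1$, preserve the determinant. The difference $2d^2+3d+1=\binom{2d+2}{2}$ is exactly the dimension of the space of forms of degree $2d$. So the count leaves no free parameter that could be adjusted to make a representation positive.

The first two cases nevertheless suggest the answer yes. For $d=1$ take $M=F$. For $d=2$ the strictly positive quartics are open in the space of quartics and dense among the nonnegative ones (add a small multiple of $(x_0^2+x_1^2+x_2^2)^2$). The quartics with singular complex zero set lie on the discriminant hypersurface, whose complement is dense. So (F2) gives density. The Robinson polynomial does not decide the case $d=3$: since $R(1,1,1)=0$, it lies on the boundary of the cone of nonnegative sextics, and (F3) says nothing about the forms near it.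

\begin{theorem}\label{thm:main}
The representable sextics are not dense in the nonnegative sextics. The nonnegative sextics outside the closure of the representable ones contain a nonempty open set.
\end{theorem}

So the answer to the question is no, and $d=3$ is the smallest degree in which density fails. We claim nothing for individual $d\ge4$.

The sextics that we exclude have the form $F_s=c^2+sG$ with a smooth cubic $E=\{c=0\}$ and small $s>0$; they are constructed in Section~\ref{sec:cubic}. Section~\ref{sec:model} treats by hand the case of representations that depend differentiably on $s$ and finds a necessary condition on the zeros of $G$ on $E$. Section~\ref{sec:conics} shows that our $G$ violates it. Sections~\ref{sec:limit}--\ref{sec:end} prove that the condition is necessary for arbitrary sequences of representations.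

\medskip
\noindent\textbf{Conventions.} We write psd and pd for positive semidefinite and positive definite. A symmetric matrix of real forms is called psd if it is psd at every point of $\mathbb{R}^3$. For a symmetric matrix $A$ and a vector $y$ put $A[y]=y^TAy$. The products $y\cdot t=y^Tt$ and $y\times t$ are extended bilinearly to $\mathbb{C}^3$. The adjugate $\operatorname{adj}A$ satisfies $A\operatorname{adj}A=(\operatorname{adj}A)A=(\det A)I$ and $\operatorname{adj}(AA')=\operatorname{adj}(A')\operatorname{adj}(A)$; for $3\times3$ matrices $\operatorname{adj}\operatorname{adj}A=(\det A)A$ and $\det\operatorname{adj}A=(\det A)^2$. Two facts are used constantly. A real psd matrix $A$ with $A[y]=0$, $y$ real, has $Ay=0$. And $d(\det A)=\operatorname{tr}(\operatorname{adj}(A)\,dA)$, so if $\det A$ has nonzero differential at one of its zeros, then $A$ has corank exactly one there.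

\section{A real cubic and the sextics $c^2+sG$}\label{sec:cubic}

\subsection{The cubic}
Fix $\tau>0$ and let $\Lambda=\mathbb{Z}+\mathbb{Z}\frac{1+i\tau}{2}$. Since $\frac{1-i\tau}{2}=1-\frac{1+i\tau}{2}$, we have $\bar\Lambda=\Lambda$, so the invariants $g_2,g_3$ are real and the Weierstrass function satisfies $\wp(\bar z)=\overline{\wp(z)}$. Let
\[
c=x_0x_2^2-4x_1^3+g_2x_0^2x_1+g_3x_0^3,\qquad E=\{c=0\}\subset\mathbb{P}^2(\mathbb{C}).
\]
The map $z\mapsto(1:\wp(z):\wp'(z))$ identifies $\mathbb{C}/\Lambda$ with the smooth irreducible cubic $E$, and complex conjugation on $E$ becomes $z\mapsto\bar z$. We have $\Lambda\cap\mathbb{R}=\mathbb{Z}$, $\Lambda\cap i\mathbb{R}=i\tau\mathbb{Z}$ and $\operatorname{Im}\Lambda=\frac\tau2\mathbb{Z}$. A point $z$ is real if and only if $z-\bar z=2i\operatorname{Im}z\in\Lambda$, that is, $\operatorname{Im}z\in\frac\tau2\mathbb{Z}$. Subtracting a multiple of $\frac{1+i\tau}2$ makes such a $z$ a real number. So $E(\mathbb{R})=\mathbb{R}/\mathbb{Z}$ is connected and infinite. We also record: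
\begin{equation}\label{eq:strip}
\begin{array}{l}
\text{numbers in the strip }|\operatorname{Im}z|<\tfrac\tau8\text{ with different imaginary parts are different}\\
\text{points of }E,\text{ and such a point is real only if }\operatorname{Im}z=0.
\end{array}
\end{equation}

For a line bundle $N$ on $E$ let $\Sigma(N)\in\mathbb{C}/\Lambda$ be the sum of the points of the divisor of a nonzero meromorphic section. We use the following textbook facts.
\begin{enumerate}
\item[(E1)] (Riemann--Roch) $h^0(N)=\deg N$ if $\deg N>0$. A bundle of degree $0$ has a nonzero section only if it is trivial, and then $h^0=1$. A bundle of negative degree has none.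
\item[(E2)] (Abel) Two divisors on $E$ are linearly equivalent if and only if they have the same degree and the same sum in $\mathbb{C}/\Lambda$. Thus $\Sigma(N)$ is well defined. Since $x_0$ cuts out three times the point $z=0$, we have $\Sigma(\mathcal{O}_E(k))=0$.
\item[(E3)] If $C=\{F=0\}$ is a smooth plane curve, every section of $\mathcal{O}_C(k)$ is the restriction of a form of degree $k$, because $H^1(\mathbb{P}^2,\mathcal{O}(j))=0$ for all $j$. A form vanishing on $C$ is a multiple of $F$.
\item[(E4)] If $\deg N=3$, a basis $\mu=(\mu_1,\mu_2,\mu_3)^T$ of $H^0(N)$ embeds $E$ as a smooth plane cubic. This cubic lies on no conic, so $S\mapsto\mu^TS\mu$ is injective from the $6$-dimensional space of symmetric $3\times3$ matrices to $H^0(N^2)$, and bijective by (E1).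
\item[(E5)] (Density) A section of a line bundle on $E$ that vanishes on an infinite set, for example on $E(\mathbb{R})$, is zero.
\item[(E6)] Let $\kappa$ and $\kappa'$ be vectors of sections of $B$ and $B'$, each without common zeros, that are proportional at all but finitely many points. Then $B\cong B'$: the local quotients $\kappa_j/\kappa'_j$ agree and define a section of $B\otimes B'^{-1}$ without zeros or poles.
\end{enumerate}

\subsection{Real line bundles}
A line bundle $N$ on $E$ is \emph{real} if it carries an antiholomorphic involution that lifts conjugation and is antilinear on fibers. Examples are $\mathcal{O}_E(k)$, the bundles $\mathcal{O}(\Delta)$ with $\bar\Delta=\Delta$, and their tensor products and inverses. The involution induces an antilinear involution $m\mapsto\bar m$ of $H^0(N)$ with $\operatorname{div}\bar m=\overline{\operatorname{div}m}$. Its fixed points are the \emph{real sections}, and $H^0(N)$ has a basis of real sections; real sections that are independent over $\mathbb{R}$ are independent over $\mathbb{C}$. At a real point of $E$ we always use a real generator of the fiber, so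 that real sections have real values there. If a section $m$ has a conjugation invariant divisor, then $\bar m=\lambda m$ with $|\lambda|=1$, and $\sqrt\lambda\,m$ is real. Applied to $N^{-1}\otimes N'$, this shows that two real bundles that are isomorphic over $\mathbb{C}$ are isomorphic by a real isomorphism. If $N$ is real of degree $3$ and $\mu$ is a real basis of $H^0(N)$, the embedding (E4) satisfies $\mu(\bar z)=\overline{\mu(z)}$, and $\mu^TS\mu$ is real exactly if $S$ is real.

For real $N$, conjugation maps divisors of $N$ to divisors of $N$, so $\Sigma(N)$ is a real point of $\mathbb{C}/\Lambda$ and $\operatorname{Im}\Sigma(N)\in\frac\tau2\mathbb{Z}$. The group law enters the obstruction through the following consequence.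

\begin{lemma}\label{lem:triangle}
Let $N$ be a real line bundle of degree $3$, and let $a_1+a_2+a_3$ be the divisor of a section of $N$, not necessarily real, with $a_j\in\mathbb{C}$ and $k_j=|\operatorname{Im}a_j|<\frac\tau8$. Then each $k_j$ is at most the sum of the other two. In particular, if $a_3$ is real, then $k_1=k_2$.
\end{lemma}

\begin{proof}
The number $\operatorname{Im}(a_1+a_2+a_3)$ lies in $\frac\tau2\mathbb{Z}$ and has absolute value less than $\frac{3\tau}8$, so it is $0$. Hence $k_1=|\operatorname{Im}(a_2+a_3)|\le k_2+k_3$, and the roles of the indices may be permuted.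
\end{proof}

\subsection{The sextics}
Choose $p_j=u_j+ih_j$ for $1\le j\le9$ with $u_j\in\mathbb{R}$, $\sum u_j=0$, $\frac\tau8>h_1>\dots>h_9>0$ and
\begin{equation}\label{eq:heights}
h_i>h_j+h_k\qquad\text{for all }i<j<k.
\end{equation}
For example, $u_j=0$ and $h_j=\frac\tau8 3^{-j}$ satisfy this, since $\frac13+\frac19<1$. Condition \eqref{eq:heights} says that no three of the heights satisfy the triangle inequality of Lemma~\ref{lem:triangle}. By \eqref{eq:strip} the set $\mathcal{P}=\{p_j,\bar p_j:1\le j\le9\}$ consists of $18$ distinct nonreal points. Their sum is $2\sum u_j=0$, so by (E2) and (E3) there is a sextic $G$ with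
\[
\operatorname{div}(G|_E)=\sum_{j=1}^9(p_j+\bar p_j).
\]
This divisor is conjugation invariant, so we can scale $G|_E$ to be real and then replace $G$ by its real part. As $G$ has even degree, its sign at a point of $\mathbb{P}^2(\mathbb{R})$ is defined. As $G$ has no zero on the connected set $E(\mathbb{R})$, we may take $G>0$ on $E(\mathbb{R})$. Put
\[
F_s=c^2+sG .
\]
For small $s>0$ this form is positive on $\mathbb{R}^3\setminus0$: on the unit sphere, $G>0$ in a neighborhood of $\{c=0\}$, and $c^2$ is bounded below outside that neighborhood.

\begin{theorem}\label{thm:Fs}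
For all sufficiently small $s>0$ the strictly positive sextic $F_s$ is not in the closure of the set of representable sextics.
\end{theorem}

Theorem~\ref{thm:main} follows: a strictly positive form is an interior point of the cone of nonnegative forms, so a small ball around $F_s$ consists of nonnegative sextics outside the closure.

\section{A model computation}\label{sec:model}

This section is not used in the proof; it shows where the obstruction comes from. The limit $c^2$ of the forms $F_s$ is itself representable. Let $a$ be a real root of $4t^3-g_2t-g_3$ and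
\[
L=\begin{pmatrix}x_2&x_1-ax_0&0\\(4a^2-g_2)x_0&x_2&-4(x_1+ax_0)\\x_1&0&x_0\end{pmatrix}.
\]
Expanding along the first row gives $\det L=x_0x_2^2-(x_1-ax_0)\bigl(4x_1^2+4ax_0x_1+(4a^2-g_2)x_0^2\bigr)=c$, because $g_3=4a^3-g_2a$. Hence $c^2=\det(L^TL)$. An obstruction must therefore see the direction $G$ from which $c^2$ is approached.

Let, more generally, $c=\det L$ define a smooth curve $E$ of degree $d$, where $L$ is a $d\times d$ matrix of real linear forms, and let $S'$ be a pd matrix of determinant $1$. Then $L^TS'L$ represents $c^2$. Suppose that it deforms as $M_s=L^TS'L+sH+o(s)$ with $\det M_s=c^2+sG+o(s)$. With $K=\operatorname{adj}L$ and the pd matrix $S=\operatorname{adj}S'$ we have $\operatorname{adj}(L^TS'L)=KSK^T$, and so $G=\operatorname{tr}(KSK^TH)$. On $E$ the matrix $L$ has corank one, so $K|_E$ has rank one everywhere. Its column space is a real line subbundle $B^{-1}$ of the trivial bundle, and $K|_E=\kappa\mu^T$ with vectors $\kappa,\mu$ of real sections of $B$ and $N=\mathcal{O}_E(d-1)\otimes B^{-1}$. Therefore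
\begin{equation}\label{eq:model}
KSK^T|_E=\rho\,\kappa\kappa^T,\qquad G|_E=\rho\cdot H[\kappa],\qquad\text{where }\rho=\mu^TS\mu .
\end{equation}
All zeros of $\rho$ are zeros of $G|_E$. The question is whether this restricts $G$.

\begin{example}[$d=2$]\label{ex:conic}
Let $c=x_0x_2-x_1^2$ and $L=\begin{pmatrix}x_0&x_1\\x_1&x_2\end{pmatrix}$. On the conic $x=(\alpha^2,\alpha\beta,\beta^2)$ we get $K=\mu\mu^T$ with $\mu=(\beta,-\alpha)^T$, and $\rho$ is an arbitrary pd binary quadratic form up to scaling. Every pair of conjugate nonreal points of $\mathbb{P}^1$ is the zero set of such a form. So for a quartic $G$ that is positive on the real conic, the condition that the zeros of some $\rho$ are zeros of $G|_E$ always holds, in agreement with (F2).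
\end{example}

\begin{example}[$d=3$]\label{ex:cubic}
The components of $\mu$ are independent: if $\mu\cdot y=0$ for a constant vector $y$, the quadratic forms $Ky$ vanish on $E$, so $Ky=0$ and $cy=LKy=0$. The same argument with $y^TK$ applies to $\kappa$. By (E1), $\deg B\ge3$ and $\deg N\ge3$, and $\deg B+\deg N=6$. So $N$ is real of degree $3$, $\mu$ embeds $E$ as a plane cubic, and \eqref{eq:model} says: \emph{six of the eighteen zeros of $G|_E$ are cut out by a definite conic in a real plane embedding of $E$}. The next section shows that this fails for our $G$.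
\end{example}

In the proof of Theorem~\ref{thm:Fs} none of the assumptions of the model is available. The representing matrices are determined only up to a noncompact group and need not converge; if they converge, the rate need not be $O(s)$, and the limit need not have the form $L^TS'L$. What survives is the matrix $KSK^T$, as a limit of adjugates.

\section{Six points that lie on no semidefinite conic}\label{sec:conics}

Throughout this section $N$ is a real line bundle of degree $3$ on $E$ and $\mu$ is a real basis of $H^0(N)$. A definite conic gives no direct relation in the group $\mathbb{C}/\Lambda$ beyond the sum of its six points. A semidefinite conic of rank $2$ does, because it splits into two conjugate lines.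

\begin{lemma}\label{lem:ranktwo}
Let $S$ be a real psd matrix of rank $2$. Then $\mu^TS\mu=m\bar m$ with $m=t\cdot\mu$, $t\in\mathbb{C}^3$, and the divisor $\Delta=\operatorname{div}m$ of degree $3$ satisfies $\Delta+\bar\Delta=\operatorname{div}(\mu^TS\mu)$. Moreover, $\Delta$ contains at most one real point, and this with multiplicity one; $\Delta$ contains every real zero of $\mu^TS\mu$; and $\Delta$ contains no pair $q,\bar q$ with $q\ne\bar q$.
\end{lemma}

\begin{proof}
Write $S=t_1t_1^T+t_2t_2^T$ with independent real vectors and put $t=t_1+it_2$. The line $\ell=\{\zeta:t\cdot\zeta=0\}$ differs from its conjugate, and its only real point is $\{t_1\cdot\zeta=t_2\cdot\zeta=0\}=\ker S$. As $\mu$ is injective and maps real points to real points, $\Delta$ contains at most one real point. A real point of $\Delta+\bar\Delta$ lies in $\Delta$. If $\Delta\ge2x$ with $x$ real, then $\ell$ is the tangent of $\mu(E)$ at $\mu(x)$; if $\Delta\ge q+\bar q$, then $\ell$ is the line through $\mu(q)$ and $\overline{\mu(q)}$. Both lines equal their conjugates.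
\end{proof}

To reach definite conics we deform. We move one conjugate pair of points to the real axis, keeping the sum fixed. The conic through the six points moves continuously. At the end it has a real point and cannot be definite, so on the way it must be semidefinite of rank at most $2$. Lemma~\ref{lem:triangle} forbids this.

\begin{proposition}\label{prop:conic}
Let $q_j=v_j+ik_j$ for $j=1,2,3$, with $v_j\in\mathbb{R}$, $\frac\tau8>k_1>k_2>k_3>0$ and $k_1>k_2+k_3$. If $\sum_{j\le3}(q_j+\bar q_j)=\operatorname{div}(\mu^TS\mu)$ with $S$ real symmetric, then $S$ is not semidefinite.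
\end{proposition}

\begin{proof}
For $t\in[0,1]$ let $q_3(t)=v_3+i(1-t)k_3$ and
\[
D_t=q_1+\bar q_1+q_2+\bar q_2+q_3(t)+\overline{q_3(t)} .
\]
The sum $2(v_1+v_2+v_3)$ of $D_t$ does not depend on $t$, so by (E2) $D_t$ is the divisor of a section of $N^2$, which may be taken real as $D_t=\bar D_t$. By (E4), $D_t=\operatorname{div}(\mu^TS_t\mu)$ with $S_t$ real symmetric, unique up to a real factor, and $[S_0]=[S]$. The map $[S]\mapsto\operatorname{div}(\mu^TS\mu)$ from the projective space of real symmetric matrices to $\operatorname{Sym}^6E$ is continuous and injective, from a compact space to a Hausdorff space, hence a homeomorphism onto its image. So $[S_t]$ depends continuously on $t$, and $I=\{t:S_t\text{ or }-S_t\text{ is psd}\}$ is closed. Let $t\in I$ and choose the sign so that $S_t$ is psd.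

\emph{The rank of $S_t$ is not $1$.} Otherwise $\mu^TS_t\mu$ is a square and $D_t$ is twice a divisor. But $q_1$ occurs in $D_t$ exactly once by \eqref{eq:strip}, since $k_1$ differs from $-k_1$, $\pm k_2$ and $\pm(1-t)k_3$.

\emph{If $t<1$, the rank is not $2$.} The six imaginary parts $\pm k_1,\pm k_2,\pm(1-t)k_3$ are distinct and nonzero, so $D_t$ consists of six distinct nonreal points. The divisor $\Delta\le D_t$ of Lemma~\ref{lem:ranktwo} has degree $3$ and contains no conjugate pair, so it contains one point of each pair. Lemma~\ref{lem:triangle} gives $k_1\le k_2+(1-t)k_3$, contrary to the hypothesis.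

\emph{The value $t=1$ does not occur.} The psd matrix $S_1$ has the real isotropic vector $\mu(v_3)$, so it is singular, and hence of rank $2$. By Lemma~\ref{lem:ranktwo}, $\Delta=v_3+a_1+a_2$ with $a_1+a_2+\bar a_1+\bar a_2=q_1+\bar q_1+q_2+\bar q_2$. These four points are distinct, so after renumbering $a_j\in\{q_j,\bar q_j\}$. Lemma~\ref{lem:triangle} gives $k_1=k_2$, which is false.

So $1\notin I$, and $S_t$ is definite for every $t\in I$. Definiteness is an open condition, so $I$ is open and closed in $[0,1]$ and different from $[0,1]$. Hence $I=\emptyset$, and in particular $0\notin I$.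
\end{proof}

\begin{remark}\label{rem:sharp}
The proposition fails if $k_1=k_2+k_3$. Then $v=\bar q_1+q_2+q_3$ is a real number, $N=\mathcal{O}(0+0+v)$ is real, and by (E2) it has a section $m$ with divisor $\bar q_1+q_2+q_3$. Writing $m=m_1+im_2$ with real sections, $m\bar m=m_1^2+m_2^2$ is a psd conic with divisor $\sum(q_j+\bar q_j)$.
\end{remark}

\section{The limit of the adjugates}\label{sec:limit}

Suppose that Theorem~\ref{thm:Fs} fails. Then there are $s_n\to0^+$ with $F_{s_n}$ in the closure of the representable sextics, hence representable $F_n$ with $\|F_n-F_{s_n}\|<s_n^2$ for a fixed norm on sextics. With $G_n=G+(F_n-F_{s_n})/s_n$,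
\begin{equation}\label{eq:assume}
F_n=c^2+s_nG_n,\qquad s_n\to0^+,\qquad G_n\to G,\qquad F_n\text{ representable}.
\end{equation}
The rest of the paper derives a contradiction from \eqref{eq:assume}. We pass to subsequences without notice. The argument that gave $F_s>0$ gives $F_n>0$ on $\mathbb{R}^3\setminus0$ for large $n$, so the representing matrices are pd at every real point $a\ne0$.

\subsection{Normalization}
We use the freedom $M'\mapsto U^TM'U$ to bound the adjugates, since these carry the data $\rho,\kappa$ of \eqref{eq:model}. The normalization must also prevent the limit from collapsing in some direction $y$. The adjugate of $U^TM'U$ is $\operatorname{adj}(U)\operatorname{adj}(M')\operatorname{adj}(U)^T$, and every real $V$ with $\det V>0$ is an adjugate: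
\begin{equation}\label{eq:adjU}
U=(\det V)^{1/2}V^{-1}\quad\text{has}\quad\det U=(\det V)^{1/2},\qquad\operatorname{adj}U=(\det U)U^{-1}=V .
\end{equation}
Let $M'$ represent $F_n$. The matrix $Q=\int_{S^2}\operatorname{adj}M'(a)\,da$ is pd. Take $V=Q^{-1/2}$, $U$ as in \eqref{eq:adjU}, and $M_n=U^TM'U$. Then $M_n$ is a symmetric matrix of quadratic forms, pd at real points $a\ne0$, with
\[
\det M_n=\lambda_nF_n,\quad\lambda_n>0,\qquad A_n:=\operatorname{adj}M_n,\qquad\int_{S^2}A_n=I .
\]
The entries of $A_n$ are quartic forms. As $A_n$ is psd, $|(A_n)_{ij}|\le\operatorname{tr}A_n$ on $S^2$, and $\int\operatorname{tr}A_n=3$. Since $f\mapsto\int_{S^2}|f|$ is a norm on quartic forms, the sequence $A_n$ is bounded, and we may assume $A_n\to A$. The limit $A$ is psd, and the quartic $A[y]$ is nonzero for every real $y\ne0$, because $\int A[y]=|y|^2$.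

We have $\operatorname{adj}A_n=F_n\cdot\lambda_nM_n$ and $\det A_n=\lambda_n^2F_n^2$. As $F_n^2\to c^4\ne0$, the limit $\gamma=\lim\lambda_n^2$ exists. Multiplication by $c^2$ is injective on quadratic forms, so the multiplications by $F_n$ are uniformly bounded below for large $n$. Hence $\lambda_nM_n$ is bounded; every limit point $M$ satisfies $c^2M=\operatorname{adj}A$, so $\lambda_nM_n$ converges. Thus
\begin{equation}\label{eq:limit}
\operatorname{adj}A=c^2M,\qquad\det A=\gamma c^4,\qquad M\text{ psd with quadratic entries},\qquad\gamma\ge0 .
\end{equation}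
The price of normalizing $A_n$ is that $\gamma=0$ and even $M=0$ are possible.

By a \emph{congruence} we mean the replacement of all $M_n$ by $U^TM_nU$ with one fixed $U\in GL_3(\mathbb{R})$. By \eqref{eq:adjU}, applied to $V=\pm J$, for every $J\in GL_3(\mathbb{R})$ there is a congruence that replaces $A$ by $JAJ^T$ and $M$ by a positive multiple of $J^{-T}MJ^{-1}$. It preserves \eqref{eq:limit} (with $\gamma$ multiplied by a positive number), the convergence $A_n\to A$, the definiteness of $M_n$, and $A[y]\ne0$. Nothing else about the normalization is used below.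

\subsection{Restriction to the cubic}

\begin{lemma}\label{lem:factor}
There are a real line bundle $B$ on $E$, linearly independent real sections $\kappa_1,\kappa_2,\kappa_3$ of $B$ without common zeros, and a nonzero real section $\rho$ of $\mathcal{O}_E(4)\otimes B^{-2}$ with
\begin{equation}\label{eq:factor}
A|_E=\rho\,\kappa\kappa^T .
\end{equation}
With $b=\deg B$ and $D=\operatorname{div}\rho$ we have $b=h^0(B)\ge3$ and $2b+\deg D=12$.
\end{lemma}

\begin{proof}
First, $A[y]|_E\ne0$ for real $y\ne0$. Otherwise $A[y]=cl$ with a real linear form $l\ne0$. At a point of $E(\mathbb{R})$ the gradient of $c$ is nonzero, so $c$ takes both signs nearby, and $cl\ge0$ forces $l=0$ at that point. Then $l|_E=0$ by (E5), so $l=0$, a contradiction.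

By \eqref{eq:limit} all $2\times2$ minors of $A$ vanish on $E$, so $A_{11}A_{ij}=A_{1i}A_{1j}$ on $E$. In particular $A_{1i}^2=A_{11}A_{ii}\ne0$ on $E$. Let $D_0$ be the greatest common divisor of the divisors of $A_{11},A_{12},A_{13}$ on $E$. It is conjugation invariant; let $\mathbf{1}_{D_0}$ be a real section of $\mathcal{O}(D_0)$ with divisor $D_0$. Put $B=\mathcal{O}_E(4)\otimes\mathcal{O}(-D_0)$, $\kappa_j=A_{1j}/\mathbf{1}_{D_0}$ and $\rho=\mathbf{1}_{D_0}^2/A_{11}$. Then $\rho\kappa_i\kappa_j=A_{1i}A_{1j}/A_{11}=A_{ij}$. The $\kappa_j$ have no common zero, and $\rho=A_{ii}/\kappa_i^2$ is holomorphic where $\kappa_i\ne0$, hence everywhere. From $\rho(\kappa\cdot y)^2=A[y]|_E\ne0$ the $\kappa_j$ are independent over $\mathbb{R}$, hence over $\mathbb{C}$. The last sentence follows from (E1) and $\deg\mathcal{O}_E(4)=12$.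
\end{proof}

A congruence replaces $\kappa$ by $J\kappa$ and leaves $B$ and $\rho$ unchanged. At a real point $x$ of $E$ we have $\kappa(x)\in\mathbb{R}^3\setminus0$. To recover the situation of Example~\ref{ex:cubic}, we must show that $b=3$, that $\rho$ is a psd conic, and that the zeros of $\rho$ are zeros of $G$. The last point is the only link between $A$ and $G$, and it comes from the curves $F_n=0$.

\section{The curves $F_n=0$ near the cubic}\label{sec:local}

Put $\varepsilon_n=\sqrt{s_n}$ and $C_n=\{F_n=0\}\subset\mathbb{P}^2(\mathbb{C})$. Outside a neighborhood of $E$, $|c^2|$ is bounded below on unit vectors, so every neighborhood of $E$ contains $C_n$ for large $n$. The equation $c^2=-s_nG_n$ shows that $C_n$ looks like a double cover of $E$ branched over the zeros of $G$. We make this precise near a point $z\in E$. We work in an affine chart of $\mathbb{P}^2$ containing $z$, regard forms as functions there, and trivialize $B$ near $z$.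

\subsection{Charts}
\emph{Type (i): $G(z)\ne0$.} Choose $w$ such that $(w,c)$ are holomorphic coordinates centered at $z$, and $R>0$ such that $G\ne0$ on a neighborhood of the closed bidisc $|w|,|c|\le R$. There $\sigma=\sqrt G$ and $\sigma_n=\sigma\sqrt{G_n/G}$ are holomorphic and nonvanishing for large $n$, $\sigma_n\to\sigma$, and $F_n=(c-i\varepsilon_n\sigma_n)(c+i\varepsilon_n\sigma_n)$. By Rouch\'e's theorem, for each $w$ the factor $c\mp i\varepsilon_n\sigma_n$ has exactly one zero $c_n^\pm(w)$ in $|c|<R$, and it is simple. By the implicit function theorem $c_n^\pm$ is holomorphic, and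
\[
c_n^\pm(w)=\pm i\varepsilon_n\sigma_n(w,c_n^\pm(w))=\pm i\varepsilon_n\bigl(\sigma(w,0)+o(1)\bigr)
\]
uniformly. The two factors have no common zero, since they differ by $2i\varepsilon_n\sigma_n$. So in the bidisc $C_n$ consists of two disjoint discs, and $dF_n\ne0$ on them. We put $w_n=w$.

\emph{Type (ii): $G(z)=0$.} As $G|_E$ has a simple zero at $z$, the map $\Phi=(w,c)$ with $w=G$ is a coordinate system centered at $z$. To keep the equation of $C_n$ exact we use the coordinates $\Phi_n=(w_n,c)$ with $w_n=G_n$. On a small closed ball of radius $r$ around $z$ we have $|\Phi(a)-\Phi(a')|\ge\mu_0|a-a'|$ for some $\mu_0>0$, and the Lipschitz constant of $\Phi_n-\Phi$ tends to $0$. So for large $n$ the map $\Phi_n$ satisfies the same estimate with $\mu_0/2$; it is injective and open on the interior, and it maps the boundary sphere to points at distance at least $\mu_0r/2$ from $\Phi_n(z)$. Hence the image of the open ball meets the open ball of radius $\mu_0r/2$ around $\Phi_n(z)$ in a nonempty, open and relatively closed set, and so contains it. As $\Phi_n(z)\to0$, the images contain a fixed bidisc $|w_n|,|c|<R$.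 There the inverses $\psi_n$ converge uniformly to $\psi=\Phi^{-1}$, because $\mu_0|\psi_n-\psi|\le|\Phi\circ\psi_n-\Phi_n\circ\psi_n|$; after shrinking $R$ the derivatives converge as well. In this chart $F_n=c^2+s_nw_n$, so $dF_n\ne0$, and $C_n$ is a single disc
\[
c=\varepsilon_nv,\qquad w_n=-v^2,\qquad|v|^2<R .
\]
For large $n$ the chart contains the fixed neighborhood $\psi(\{|w|,|c|<R/2\})$ of $z$.

Finitely many such neighborhoods cover $E$. So for large $n$ we have $dF_n\ne0$ along $C_n$; the curve $C_n$ is smooth, and $F_n$ is irreducible, since two components would meet in a singular point. At each point of $C_n$ the matrix $M_n$ has rank exactly $2$, so $A_n$ has rank exactly $1$. A symmetric matrix of rank one has $A_{ij}^2=A_{ii}A_{jj}$, hence a nonzero diagonal entry $A_{ii}$, and it equals $gg^T$ for $g=A_{\cdot i}/\sqrt{A_{ii}}$, unique up to sign. On a disc in $C_n$ the local choices of sign can be made consistently, so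
\begin{equation}\label{eq:gn}
A_n=g_ng_n^T\text{ on each disc in }C_n,\text{ with }g_n\text{ a holomorphic vector.}
\end{equation}

\subsection{Zeros of $\rho$}
By \eqref{eq:gn} and \eqref{eq:factor}, $g_n$ tends to $\sqrt\rho\,\kappa$. At a point of type (i) this limit is holomorphic in $w$, so $\rho$ has even order; simple zeros occur only at zeros of $G$. Multiple zeros are not excluded by this argument. For them we compare the two sheets of $C_n$, which are at distance of order $\varepsilon_n$; the difference of the values of $A_n$ on them measures the derivative of $A$ transversal to $E$.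

\begin{lemma}\label{lem:sheets}
Let $g_n^+,g_n^-$ be holomorphic vectors on a disc around $0$ that converge locally uniformly to the same limit $\hat g\not\equiv0$. Suppose that $\varepsilon_n^{-1}\bigl(g_n^+g_n^{+T}-g_n^-g_n^{-T}\bigr)\to\Xi$ locally uniformly, where $g_n^{\pm T}$ is the transpose of $g_n^\pm$. Then $\Xi$ vanishes at $0$ to at least the order of $\hat g$.
\end{lemma}

\begin{proof}
Put $\alpha=\frac12(g_n^++g_n^-)$ and $\beta=\frac12(g_n^+-g_n^-)$, suppressing $n$. Then $\alpha\to\hat g$ and $g_n^+g_n^{+T}-g_n^-g_n^{-T}=2(\alpha\beta^T+\beta\alpha^T)=O(\varepsilon_n)$. Choose $i$ with $\hat g_i\not\equiv0$ and a small circle around $0$ on which $\hat g_i$ has no zero. On it $|\alpha_i|$ is bounded below. The $(i,i)$ entry $4\alpha_i\beta_i$ gives $\beta_i=O(\varepsilon_n)$, and then the $(i,j)$ entry $2(\alpha_i\beta_j+\beta_i\alpha_j)$ gives $\beta_j=O(\varepsilon_n)$ for all $j$. By the maximum principle $\beta/\varepsilon_n$ is bounded inside the circle, and by Montel's theorem a subsequence converges to a holomorphic $\beta'$. Then $\Xi=2(\hat g\beta'^T+\beta'\hat g^T)$.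
\end{proof}

\begin{lemma}\label{lem:zeros}
If $\rho(z)=0$, then either $G(z)=0$ and $\operatorname{ord}_z\rho=1$, or all entries of $A$ vanish to order at least $2$ at the point $z$ of $\mathbb{P}^2$.
\end{lemma}

\begin{proof}
Let $\nu=\operatorname{ord}_z\rho\ge1$. If $\nu\ge2$, then \eqref{eq:factor} gives $A(z)=0$ and $\partial_wA(z)=0$, and it remains to show $\partial_cA(z)=0$.

\emph{Type (i).} Write $A_n(w,c_n^\pm(w))=g_n^\pm g_n^{\pm T}$. These matrices converge uniformly to $A(w,0)$, so the squares of the components of $g_n^\pm$ are bounded, and by Montel's theorem $g_n^\pm\to\hat g^\pm$ with $\hat g^\pm\hat g^{\pm T}=\rho\kappa\kappa^T$. For $i$ with $\kappa_i(z)\ne0$, the identity $(\hat g_i^\pm)^2=\rho\kappa_i^2$ shows that $\nu$ is even, so $\nu\ge2$. It also gives $\hat g_i^-=\pm\hat g_i^+$, and the entries $(i,j)$ then give $\hat g^-=\pm\hat g^+$ with the same sign. After changing the sign of $g_n^-$ both limits equal one $\hat g$, and $\hat g(0)=0$. Integrating $\partial_cA_n$ along the segment from $c_n^-$ to $c_n^+$ gives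
\[
g_n^+g_n^{+T}-g_n^-g_n^{-T}=2i\varepsilon_n\,\sigma(w,0)\,\partial_cA(w,0)+o(\varepsilon_n).
\]
By Lemma~\ref{lem:sheets}, $\sigma\,\partial_cA$ vanishes at $z$, and $\sigma(z)\ne0$.

\emph{Type (ii), $\nu\ge2$.} We write $A_n$ in the chart $\psi_n$ and $A$ in the chart $\psi$, and regard $\rho,\kappa$ as functions of $w$ on $E$. After shrinking $R$, $\rho(w)=w^\nu\rho_0(w)$ with $\rho_0$ nonvanishing. On the $v$-disc, $g_n(v)g_n(v)^T=A_n(-v^2,\varepsilon_nv)\to\rho(-v^2)\,\kappa(-v^2)\kappa(-v^2)^T$. So a subsequence of $g_n$ converges to $\hat g(v)=v^\nu\epsilon(v^2)\kappa(-v^2)$, where $\epsilon(t)$ is a holomorphic square root of $(-1)^\nu\rho_0(-t)$. Since $\hat g(-v)=(-1)^\nu\hat g(v)$, both $g_n^+(v)=g_n(v)$ and $g_n^-(v)=(-1)^\nu g_n(-v)$ tend to $\hat g(v)$. The points with parameters $v$ and $-v$ have the same $w_n=-v^2$ and $c=\pm\varepsilon_nv$, so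
\[
g_n^+g_n^{+T}-g_n^-g_n^{-T}=2\varepsilon_nv\,\partial_cA(-v^2,0)+o(\varepsilon_n).
\]
By Lemma~\ref{lem:sheets}, $v\,\partial_cA(-v^2,0)$ vanishes to order at least $\nu\ge2$ at $v=0$, so $\partial_cA(z)=0$.
\end{proof}

\subsection{The limit is not a square}
One degenerate limit must be excluded separately: $A=vv^T$ is compatible with \eqref{eq:limit}, with $M=0$ and $\gamma=0$. In that case the local square roots \eqref{eq:gn} of a diagonal entry of $A_n$ can be compared with the global square root of the limit, and they glue.

\begin{lemma}\label{lem:square}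
$A$ is not of the form $vv^T$ with a vector $v$ of real quadratic forms.
\end{lemma}

\begin{proof}
Suppose $A=vv^T$, and let $i\in\{1,2\}$. We show that $(A_n)_{ii}$ is the square of a quadratic form for large $n$. By Lemma~\ref{lem:factor}, $v_i^2|_E=\rho\kappa_i^2\ne0$. Around each of the finitely many zeros of $v_i|_E$ take a chart as above, inside pairwise disjoint neighborhoods. Let $C_n'$ be $C_n$ without the parts $\{|w_n|\le R/2\}$ of these charts; each such part is a closed disc in a component $\Delta$ of $C_n$ in a chart, so $C_n'$ is open in $C_n$. A limit point of a sequence $a_n\in C_n'$ lies on $E$ and is not the center of a chart, since otherwise $w_n(a_n)\to0$. So $|v_i|$ is bounded below on unit vectors representing points of $C_n'$, uniformly for large $n$, and $(A_n)_{ii}/v_i^2\to1$ uniformly on $C_n'$. Let $\phi$ be its holomorphic square root with positive real part.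

On a disc $\Delta$, \eqref{eq:gn} shows that $(g_n)_i/v_i$ is a meromorphic square root of $(A_n)_{ii}/v_i^2$. The set $\Delta\cap C_n'$ is the annulus $R/2<|w|<R$ in type (i) and $R/2<|v|^2<R$ in the parameter of type (ii); it is connected, so on it $(g_n)_i/v_i$ equals $\phi$ or $-\phi$. Hence $\phi$ extends to a meromorphic function on $C_n$ with $\phi^2=(A_n)_{ii}/v_i^2$. The meromorphic section $\phi v_i$ of $\mathcal{O}_{C_n}(2)$ has the holomorphic square $(A_n)_{ii}$, so it is holomorphic, and by (E3) it is the restriction of a quadratic form $P_i$. The quartic $(A_n)_{ii}-P_i^2$ vanishes on the sextic $C_n$, so it is zero.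

On $C_n$ the matrix $A_n$ has rank one, so $(A_n)_{12}^2=P_1^2P_2^2$ there. As $C_n$ is irreducible, one of the quartics $(A_n)_{12}\mp P_1P_2$ vanishes on $C_n$, hence identically. Thus
\[
0=(A_n)_{11}(A_n)_{22}-(A_n)_{12}^2=(\operatorname{adj}A_n)_{33}=\lambda_nF_n(M_n)_{33},
\]
which contradicts the definiteness of $M_n$ at real points.
\end{proof}

\section{The bundle $B$ has degree three}\label{sec:degree}

So far $3\le b\le6$. The vector $\kappa$ defines a nonconstant morphism $E\to\mathbb{P}^2$. Its image is an irreducible, conjugation invariant curve $\Gamma=\{f=0\}$, with $f$ a real form, irreducible over $\mathbb{C}$, of degree $e$. Pulling back a line gives $b=\delta e$, where $\delta$ is the degree of $E\to\Gamma$. As the $\kappa_j$ are independent, $e\ge2$. The curve $\Gamma$ contains the infinite set $\kappa(E(\mathbb{R}))$ of real points. All but finitely many points of $\Gamma$ have exactly $\delta$ preimages.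

The idea is to exchange the roles of the variables in a nonnegative biquadratic form. This produces a psd matrix in the plane of $\Gamma$ that drops rank along $\Gamma$. Positivity forces its minors to vanish to even order along $\Gamma$, and this bounds $e$. We aim at the following situation:
\begin{equation}\label{eq:endgame}
\text{there is a sextic }\omega\ne0\text{ with }f^2\mid\omega,\text{ and }f^4\mid\omega\text{ if }\delta\ge2 .
\end{equation}
It implies $b=3$: since $4e\le6$ contradicts $e\ge2$, we get $\delta=1$, and then $2b=2e\le6$. To prove $\omega\ne0$ we use that $\mathbb{P}^2(\mathbb{R})$ is not covered by $\Gamma$ and finitely many lines; otherwise a product of $f$ and linear forms would vanish on $\mathbb{R}^3$.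

\begin{lemma}\label{lem:even}
Let $W$ be a psd symmetric matrix of real forms of equal degree in $y=(y_0,y_1,y_2)$, of rank $r$ over $\mathbb{R}(y)$. If $W$ has rank at most $r-j$ at infinitely many points of $\Gamma$, then $f^{2j}$ divides all $r\times r$ minors of $W$.
\end{lemma}

\begin{proof}
Let $O$ be the ring of fractions $P/P'$ of real polynomials with $f\nmid P'$. It is a discrete valuation ring: every nonzero element is $uf^\nu$ with a unit $u$ and $\nu\ge0$, and $O/(f)$ is a field.

\emph{Diagonalization.} We claim $W=C^T\operatorname{diag}(d_i)\,C$ with $C$ invertible over $O$. If $W\ne0$, take an entry of minimal valuation. If it is $W_{ij}$ with $i\ne j$ and $W_{ii},W_{jj}$ have larger valuation, add row and column $j$ to row and column $i$; the new diagonal entry $W_{ii}+2W_{ij}+W_{jj}$ has minimal valuation, as $2$ is a unit. A diagonal entry of minimal valuation divides all entries of its row and column in $O$, so it splits off by symmetric elimination, and we induct. Exactly $r$ of the $d_i$ are nonzero, say $d_i=u_if^{\nu_i}$ for $i\le r$.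

\emph{Parity.} Let $P$ be the product of the denominators of the entries of $C$ and $C^{-1}$ and of the numerators and denominators of the $u_i$, so $f\nmid P$. Some homogeneous component of $P$ is not divisible by $f$ and has only finitely many zeros on $\Gamma$ by B\'ezout's theorem. As $\Gamma$ has infinitely many real points and finitely many singular points, there is a nonsingular real zero $y^*$ of $f$ such that $t\mapsto P(ty^*)$ is a nonzero polynomial. After scaling, $P(y^*)\ne0$. At real points near $y^*$ the matrix $\operatorname{diag}(d_i)=C^{-T}WC^{-1}$ is psd, each $u_i$ has constant sign, and $f$ takes both signs. So all $\nu_i$ are even.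

\emph{Conclusion.} The minors of size $r-j+1$ are forms with infinitely many zeros on $\Gamma$, so they are divisible by $f$. Hence $W$ has rank at most $r-j$ over $O/(f)$, and this rank is the number of $i\le r$ with $\nu_i=0$. So at least $j$ of the $\nu_i$ are at least $2$. By the Cauchy--Binet formula each $r\times r$ minor of $W$ is $d_1\cdots d_r$ times an element of $O$, hence divisible by $f^{2j}$ in $O$, and so in $\mathbb{R}[y]$.
\end{proof}

A vector of forms of equal degree is \emph{primitive} if its components have greatest common divisor $1$. If $v$ is primitive and $rv$ is a polynomial vector for a rational function $r$, then $r$ is a polynomial, since its denominator divides all $v_i$. In particular two proportional primitive vectors differ by a constant.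

\begin{lemma}\label{lem:rankone}
A matrix of real forms of equal degree that has rank one over $\mathbb{R}(x)$ equals $d\,vt^T$ with a real form $d$ and primitive vectors $v,t$ of real forms. If it is symmetric, one can take $t=v$.
\end{lemma}

\begin{proof}
A nonzero column is a multiple of a primitive vector $v$. The $j$th column is $r_jv$ with $r_j$ rational, hence a form. Write $(r_j)=d\,t$ with $t$ primitive. In the symmetric case $vt^T=tv^T$, so $t$ is a constant multiple of $v$, and the constant is absorbed in $d$.
\end{proof}

\begin{proposition}\label{prop:b3}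
We have $b=3$. Consequently $\deg D=6$, and $\kappa$ is a basis of $H^0(B)$.
\end{proposition}

We distinguish the rank of $A$ over $\mathbb{R}(x)$.

\subsection{Rank 3}
Here $\gamma>0$. Applying $\operatorname{adj}$ to \eqref{eq:limit} gives $c^4\operatorname{adj}M=(\det A)A=\gamma c^4A$, so $\operatorname{adj}M=\gamma A$. Then $(\det M)^2=\gamma^3\det A=\gamma^4c^4$, and $\det M=\gamma^2c^2$ because $M$ is psd. From $MA=\gamma c^2I$ and \eqref{eq:factor} we get $M\kappa=0$ on $E$, first where $\rho\ne0$ and then by continuity.

Let $W(y)$ be the symmetric matrix of quadratic forms in $y$ with $x^TW(y)x=y^TM(x)y$. It is psd. For $x\in E(\mathbb{R})$ we have $x^TW(\kappa(x))x=0$, so $W(\kappa(x))x=0$. The left side is a vector of sections of $B^2\otimes\mathcal{O}_E(1)$, so by (E5)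
\begin{equation}\label{eq:Wker}
W(\kappa(x))\,x=0\qquad\text{for all }x\in E .
\end{equation}
Let $\omega=\det W$, a form of degree $6$.

\emph{$\omega\ne0$.} Otherwise, for every real $y\ne0$ there is a real $x\ne0$ with $W(y)x=0$. Then $y^TM(x)y=0$, so $M(x)y=0$, and $\det M(x)=0$ gives $x\in E(\mathbb{R})$. If $\rho(x)\ne0$, then $\operatorname{adj}M(x)=\gamma A(x)\ne0$, so $\ker M(x)$ is spanned by $\kappa(x)$ and $y\in\Gamma$. At each of the finitely many real $x$ with $\rho(x)=0$ we have $M(x)\ne0$, since otherwise $\det M$ would vanish to order at least $3$, whereas $c^2$ vanishes to order $2$; so $y$ lies on one of finitely many lines. This covers $\mathbb{P}^2(\mathbb{R})$ by $\Gamma$ and finitely many lines, which is impossible.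

So $r=3$ in Lemma~\ref{lem:even}. By \eqref{eq:Wker}, $W$ has rank at most $2$ on $\Gamma$, so $f^2\mid\omega$. If $\delta\ge2$, all but finitely many points of $\Gamma$ have two preimages $x\ne x'$, both in the kernel of $W$ by \eqref{eq:Wker}; the rank is at most $1$, and $f^4\mid\omega$. This is \eqref{eq:endgame}.

\subsection{Rank 2: the shape of $M$}
Now $\gamma=0$ and $\operatorname{adj}A=c^2M$ has rank one. By Lemma~\ref{lem:rankone}, $M=d\,vv^T$ with $v$ primitive and $\deg d+2\deg v=2$. From $A\operatorname{adj}A=0$ we get $Av=0$. If $v$ were constant, then $A[v]=0$, which is excluded. So $v$ is linear and $d$ is a constant, positive as $M$ is psd. As $v$ is primitive, its components span a space of dimension $3$ or $2$. Thus $v=J_0x$ or $v=J_0(l_1,l_2,0)^T$ with $J_0\in GL_3(\mathbb{R})$ and independent real linear forms $l_1,l_2$. The congruence with $J=J_0^T$ removes $J_0$, and $AM=0$ persists.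

\subsection{Rank 2, $M$ a positive multiple of $xx^T$}
Here $Ax=0$, and the biquadratic form of $M$ carries no information about $\kappa$. We extract another one from $A$. Let $X$ be the matrix of $t\mapsto x\times t$, so $X^T=-X$ and $Xx=0$. We use two facts (exactness of the Koszul complex of $x_0,x_1,x_2$). A vector $u$ of forms with $x\times u=0$ is $\eta x$ with a form $\eta$, since $x$ is primitive. A vector $u$ of forms of degree $k$ with $x\cdot u=0$ is $x\times t$ with $t$ of degree $k-1$: setting $x_0=x_1=0$ shows $u_2=x_0t_1-x_1t_0$ for some $t_0,t_1$; then $x_0(u_0+x_2t_1)+x_1(u_1-x_2t_0)=0$ gives $u_0+x_2t_1=x_1t_2$ and $u_1-x_2t_0=-x_0t_2$ for some $t_2$.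

\emph{$A=X\Theta X^T$ with $\Theta$ symmetric with real quadratic entries.} The columns of $A$ are orthogonal to $x$, so $A=XT$ with $T$ cubic. From $x\times(Tx)=Ax=0$ we get $Tx=\eta x$ with $\eta$ cubic. Write $\eta=u\cdot x$ with $u$ quadratic and replace $T$ by $T-xu^T$. This does not change $XT$, and now $Tx=0$. So the columns of $T^T$ are orthogonal to $x$, $T^T=X\Theta'$ with $\Theta'$ quadratic, and $A=X\Theta'^TX^T$. Averaging with the transpose gives $\Theta=\frac12(\Theta'+\Theta'^T)$.

Let $\Psi(x,y)=y^T\Theta(x)y$. As $X^Tt=t\times x$, we have $A(x)[t]=\Psi(x,t\times x)$. For real nonzero $x\perp y$ the identities $(x\times y)\times x=|x|^2y$ and $y\times(x\times y)=|y|^2x$ give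
\begin{equation}\label{eq:cross}
t=\frac{x\times y}{|x|^2}\ \Rightarrow\ t\times x=y,\qquad\qquad\xi=\frac{x\times y}{|y|^2}\ \Rightarrow\ y\times\xi=x .
\end{equation}
So $\Psi(x,y)\ge0$, but only for real $x\perp y$. For fixed $y$ we therefore parametrize the vectors $x\perp y$ as $x=y\times\xi$, and let $\Omega(y)$ be the symmetric matrix of quartic forms in $y$ with $\xi^T\Omega(y)\xi=\Psi(y\times\xi,y)$. It is psd. Adding a multiple of $y$ to $\xi$ does not change $y\times\xi$, so $\Omega(y)y=0$. Hence $\operatorname{adj}\Omega=\omega\,yy^T$ with a form $\omega$ of degree $8-2=6$: if $\Omega$ has rank $2$, then $\operatorname{adj}\Omega=\omega\,vv^T$ by Lemma~\ref{lem:rankone}, and the primitive vector $v$ lies in the kernel of $\Omega$, which is spanned by $y$; if the rank is smaller, $\omega=0$.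

On $E$ we have $0=Ax=\rho\kappa(\kappa\cdot x)$, so $\kappa\cdot x=0$. Let $x\in E(\mathbb{R})$, $y=\kappa(x)$, and take $t,\xi$ as in \eqref{eq:cross}. Since $y\cdot t=0$, we get $\xi^T\Omega(y)\xi=\Psi(x,y)=A(x)[t]=\rho(y\cdot t)^2=0$, so $\Omega(y)\xi=0$. By (E5),
\begin{equation}\label{eq:Oker}
\Omega(\kappa(x))\,(x\times\kappa(x))=0\qquad\text{for all }x\in E .
\end{equation}

\emph{$\omega\ne0$.} Otherwise, for every real $y\ne0$ there is a real $\xi$, not parallel to $y$, with $\Omega(y)\xi=0$. Put $x=y\times\xi\ne0$ and $t=(x\times y)/|x|^2$, so $t\times x=y$. Then $A(x)[t]=\Psi(x,y)=0$, hence $A(x)t=0=A(x)x$ with $x,t$ independent. So $\operatorname{adj}A(x)=0$, and \eqref{eq:limit} with $M(x)\ne0$ gives $c(x)=0$. If $\rho(x)\ne0$, then $\kappa(x)$ is orthogonal to $x$ and $t$, hence parallel to $y$, and $y\in\Gamma$. If $\rho(x)=0$, then $y$ lies on the line $x^\perp$, one of finitely many. Again this is impossible.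

So $r=2$ in Lemma~\ref{lem:even}. The $2\times2$ minors of $\Omega$ are $\pm\omega y_iy_j$, and $f\nmid y_i$ as $e\ge2$; so $f^{2j}\mid\omega$ in the situation of the lemma. For $x\in E(\mathbb{R})$ and $y=\kappa(x)$, the matrix $\Omega(y)$ kills the nonzero orthogonal real vectors $y$ and $x\times y$, so its rank is at most $1$ and $f^2\mid\omega$. Let $\delta\ge2$. For all but finitely many $x\in E(\mathbb{R})$ there is $x'\in E$, $x'\ne x$, with $\kappa(x')$ parallel to $y=\kappa(x)$. Both $x$ and $x'$ lie in the complex plane $y^\perp$ and form a basis of it. On $y^\perp$ the map $u\mapsto u\times y$ has square $-|y|^2$, so it is an automorphism, and $y\notin y^\perp$ because $y$ is real. Hence $y$, $x\times y$, $x'\times y$ span $\mathbb{C}^3$, and $\Omega(y)=0$ by \eqref{eq:Oker}. So $f^4\mid\omega$, and \eqref{eq:endgame} holds.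

\subsection{Rank 2, $M$ a positive multiple of $vv^T$ with $v=(l_1,l_2,0)^T$}
This case does not occur, and the reason involves $G$. From $Av=0$, that is $A_{i1}l_1+A_{i2}l_2=0$, we get $(A_{i1},A_{i2})=t_i(l_2,-l_1)$ with cubics $t_i$. The symmetry $A_{12}=A_{21}$ reads $-t_1l_1=t_2l_2$, so $t_1=ql_2$ and $t_2=-ql_1$ with a quadratic form $q$. With $\varphi=t_3$ and $a=A_{33}$,
\[
A=\begin{pmatrix}ql_2^2&-ql_1l_2&\varphi l_2\\-ql_1l_2&ql_1^2&-\varphi l_1\\\varphi l_2&-\varphi l_1&a\end{pmatrix},\qquad(\operatorname{adj}A)_{11}=(qa-\varphi^2)\,l_1^2 .
\]
Comparing with \eqref{eq:limit},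
\[
qa=\varphi^2+\hat c^2=(\varphi+i\hat c)(\varphi-i\hat c),
\]
where $\hat c$ is a nonzero real multiple of $c$. So $q\ne0$, and $q$ is psd because $ql_2^2\ge0$. If $q$ has rank $3$, it is irreducible over $\mathbb{C}$ and divides one of $\varphi\pm i\hat c$, hence by conjugation both, hence $c$. If $q=l^2$ with $l$ real, then $\varphi^2+\hat c^2=0$ at the real points of the line $l=0$, so $l\mid c$. Both contradict the irreducibility of $c$.

So $q$ has rank $2$, and $q=m\bar m$ as in Lemma~\ref{lem:ranktwo} for $N=\mathcal{O}_E(1)$, $\mu=x$. Exchanging $m$ and $\bar m$ if necessary, $m\mid\varphi+i\hat c$. Then $\varphi+i\hat c=m\chi$, $\varphi-i\hat c=\bar m\bar\chi$ and $a=\chi\bar\chi$ with a quadratic form $\chi$. The only common zero $z_0$ of $m$ and $\bar m$ is real, and $\varphi(z_0)+i\hat c(z_0)=0$ gives $z_0\in E(\mathbb{R})$. By Lemma~\ref{lem:ranktwo}, $\operatorname{div}(m|_E)=z_0+z_1+z_2$ with $z_1,z_2$ nonreal and $z_2\ne\bar z_1$; also $\bar m(z_1),\bar m(z_2)\ne0$.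

Let $z\in\{z_1,z_2\}$. On $E$ we have $\varphi=m\chi=\bar m\bar\chi$, so $\varphi$, $\bar\chi$, $a$ and $q$ vanish at $z$. Thus $A(z)=0$ and $\rho(z)=0$. The common zero of $l_1,l_2$ is real, so $l_i(z)\ne0$ for some $i$, and the diagonal entry $ql_i^2=m\bar ml_i^2$ vanishes only to order $1$ at the point $z$ of $\mathbb{P}^2$. By Lemma~\ref{lem:zeros}, $z\in\mathcal{P}$ and $\operatorname{ord}_z\rho=1$. If $z_1=z_2$, this diagonal entry has order exactly $2$ on $E$, but it equals $\rho\kappa_j^2$ for some $j$, which has odd order. So $z_2\notin\{z_1,\bar z_1\}$, and $z_1,z_2$ belong to pairs $\{p_i,\bar p_i\}$, $\{p_j,\bar p_j\}$ with $i\ne j$. Lemma~\ref{lem:triangle} gives $h_i=h_j$, a contradiction.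

\subsection{Rank 1}
By Lemma~\ref{lem:rankone}, $A=d\,vv^T$ with $\deg d+2\deg v=4$. As $A[y]=d\,(v\cdot y)^2\ne0$, the three components of $v$ are independent, so $\deg v\ge1$. If $\deg v=2$, then $d$ is a positive constant and $A=(\sqrt d\,v)(\sqrt d\,v)^T$, contrary to Lemma~\ref{lem:square}. If $\deg v=1$, then $v=Jx$ with $J$ invertible. On $E$, $v$ and $\kappa$ span the column space of $A$ wherever $\rho\ne0$, so $B\cong\mathcal{O}_E(1)$ by (E6), and $b=3$. This completes the proof of Proposition~\ref{prop:b3}.

\section{The conic $S$ and the end of the proof}\label{sec:end}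

Let $N=\mathcal{O}_E(2)\otimes B^{-1}$. It is real of degree $3$, and $\rho\in H^0(N^2)$. Let $\mu$ be a real basis of $H^0(N)$. By (E4), $\rho=\mu^TS\mu$ for a unique real symmetric $S\ne0$, and there are unique real quadratic forms $K_{ij}$ with $K_{ij}|_E=\kappa_i\mu_j$ (apply (E4) to $\mathcal{O}_E(1)$ and the basis $x$). These are the objects of \eqref{eq:model}. On $E(\mathbb{R})$ positivity of $A$ only gives $\rho\ge0$, which is weaker than $S$ being psd. To see $S$ itself we need the identity $A=KSK^T$ in the whole plane.

\begin{proposition}\label{prop:KSK}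
$A=KSK^T$, and $S$ is psd of rank $2$ or $3$.
\end{proposition}

\begin{proof}
On $E$, $KSK^T=\kappa\mu^TS\mu\kappa^T=A$ by \eqref{eq:factor}. So $A=KSK^T+c\,\Pi$ with a symmetric matrix $\Pi$ of real linear forms.

\emph{The shape of $\Pi$ on $E$.} Let $x^*\in\mathbb{R}^3$ represent a real point of $E$, and let $y$ be real with $y\cdot\kappa(x^*)=0$. Then $K(x^*)^Ty=\mu(\kappa\cdot y)=0$. Along the line $x^*+t\nabla c(x^*)$ we have $K^Ty=O(t)$ and $c=t|\nabla c(x^*)|^2+O(t^2)$, so
\[
0\le A[y]=t\,|\nabla c(x^*)|^2\,\Pi(x^*)[y]+O(t^2)
\]
for both signs of $t$, and $\Pi(x^*)[y]=0$. Hence for real $\eta$ the section $\Pi[\kappa\times\eta]$ vanishes on $E(\mathbb{R})$, so on $E$ by (E5). Being polynomial in $\eta$, it vanishes for all $\eta\in\mathbb{C}^3$. At each $x\in E$ the vectors $\kappa\times\eta$ fill the plane $\{y:\kappa\cdot y=0\}$, so the quadratic form $\Pi(x)[y]$ is divisible by $\kappa(x)\cdot y$, that is, $\Pi|_E=\kappa r^T+r\kappa^T$ with a unique vector $r$. Where $\kappa_i\ne0$ we have $r_i=\Pi_{ii}/2\kappa_i$ and $r_j=(\Pi_{ij}-\kappa_jr_i)/\kappa_i$. So the $r_j$ are real holomorphic sections of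 $\mathcal{O}_E(1)\otimes B^{-1}$, which has degree $0$.

\emph{Case $B\cong\mathcal{O}_E(1)$.} Identify the two bundles by a real isomorphism. Then $\kappa=J_0x$ with $J_0\in GL_3(\mathbb{R})$, and after a congruence $\kappa=x$. Also $N=\mathcal{O}_E(1)$. A change of the real basis $\mu\mapsto J\mu$ replaces $K$ by $KJ^T$ and $S$ by $J^{-T}SJ^{-1}$ and does not affect the assertion, so we take $\mu=x$ and $K=xx^T$. The vector $r$ is a real constant, and $\Pi=xr^T+rx^T$ since both sides are linear and agree on $E$. So $A=S[x]\,xx^T+c\,(xr^T+rx^T)$. For real $x\perp y$ we get $A(x)[y]=0$, hence $0=A(x)y=c(x)(r\cdot y)x$. So $r$ is parallel to every real $x$ with $c(x)\ne0$, and $r=0$. Now $A[y]=S[x](x\cdot y)^2\ge0$ shows that $S$ is psd.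

\emph{Case $B\not\cong\mathcal{O}_E(1)$.} By (E1), $r=0$, so the linear forms $\Pi_{ij}$ vanish on $E$ and $\Pi=0$. It suffices to show $\det K\ne0$, for then $S=K^{-1}AK^{-T}$ at a real point with $\det K(x)\ne0$. The $2\times2$ minors of $K$ are quartics vanishing on $E$, so $\operatorname{adj}K=cL$ with $L$ linear.

Suppose $L=0$. Then $K=d\,vt^T$ as in Lemma~\ref{lem:rankone}. As $K|_E=\kappa\mu^T$ vanishes nowhere, $v$ and $t$ vanish nowhere on $E$ and are proportional to $\kappa$ and $\mu$. So each has independent components and degree at least $1$, hence exactly $1$, and (E6) gives $B\cong\mathcal{O}_E(1)$, a contradiction. So $L\ne0$.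

Suppose $\det K=0$. Then $c^2\operatorname{adj}L=\operatorname{adj}\operatorname{adj}K=(\det K)K=0$, so $L$ has rank one, $L=d\,vt^T$, and $v$ or $t$ is constant because the degrees add up to $1$. From $K\operatorname{adj}K=0=(\operatorname{adj}K)K$ we get $Kv=0$ and $t^TK=0$, so $\mu\cdot v=0$ and $\kappa\cdot t=0$ on $E$. For the constant one of $v,t$ this contradicts the independence of the $\mu_j$ or of the $\kappa_j$.

\emph{The rank.} If $S$ had rank $1$, then $S=tt^T$ with $t$ real and $A=(Kt)(Kt)^T$, contrary to Lemma~\ref{lem:square}.
\end{proof}

The explicit form of $A$ now removes the second alternative of Lemma~\ref{lem:zeros} at nonreal points.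

\begin{lemma}\label{lem:nonreal}
Every nonreal zero $z$ of $\rho$ is simple and belongs to $\mathcal{P}$.
\end{lemma}

\begin{proof}
Otherwise, by Lemma~\ref{lem:zeros}, all first partial derivatives of the entries of $A$ vanish at a vector $\hat z\in\mathbb{C}^3$ representing $z$. Write $K(\hat z)=\kappa_0\mu_0^T$ with the nonzero values $\kappa_0,\mu_0\in\mathbb{C}^3$ of $\kappa,\mu$ at $z$, and let $\theta=S\mu_0$, a constant vector. For every $u\in\mathbb{C}^3$, differentiating $A=KSK^T$ gives
\[
0=\partial_uA(\hat z)=\eta_u\kappa_0^T+\kappa_0\eta_u^T,\qquad\eta_u=(\partial_uK)(\hat z)\,\theta .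
\]
Thus $(\eta_u\cdot y)(\kappa_0\cdot y)=0$ for all $y$, and $\eta_u=0$. So all first derivatives of the three quadratic forms $(K\theta)_i$ vanish at $\hat z$: they lie in the space $V$ of quadratic forms singular at $z$, which has the basis $l_1^2,l_1l_2,l_2^2$ for two lines $l_1,l_2$ through $z$.

Suppose $\theta\ne0$. The restrictions $(K\theta)_i|_E=\kappa_i\,(\mu\cdot\theta)$, with $0\ne\mu\cdot\theta\in H^0(N)$, are independent, so the $(K\theta)_i$ span $V$. We compute the greatest common divisor of the divisors on $E$ of the elements of $V$ in two ways. The lines $l_1,l_2$ meet only in $z$ and we may take $l_1$ transversal to $E$ there, so it is $2z$. The $\kappa_i$ have no common zero, so it is $\operatorname{div}(\mu\cdot\theta)$, of degree $3$. This is a contradiction, so $S\mu_0=0$. As $S$ has rank at least $2$, its kernel is spanned by one real vector. Hence $\mu(z)=\overline{\mu(z)}=\mu(\bar z)$ in $\mathbb{P}^2$, and $z=\bar z$, contrary to the assumption.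
\end{proof}

\begin{lemma}\label{lem:real}
$\rho$ has no real zero.
\end{lemma}

\begin{proof}
Let $x\in E(\mathbb{R})$ with $\rho(x)=S[\mu(x)]=0$. As $S$ is psd, it is singular, hence of rank $2$. Lemma~\ref{lem:ranktwo} gives a divisor $\Delta=x+a_1+a_2\le D$ of a section of $N$ with $a_1,a_2$ nonreal and $a_2\ne\bar a_1$. By Lemma~\ref{lem:nonreal}, $a_1$ and $a_2$ are simple zeros of $\rho$ in $\mathcal{P}$, so $a_1\ne a_2$. They belong to pairs $\{p_i,\bar p_i\}$, $\{p_j,\bar p_j\}$ with $i\ne j$, and Lemma~\ref{lem:triangle} gives $h_i=h_j$, a contradiction.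
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:Fs}]
Assume \eqref{eq:assume}. The divisor $D=\operatorname{div}(\mu^TS\mu)$ is conjugation invariant of degree $6$ by Proposition~\ref{prop:b3}, and by Lemmas~\ref{lem:nonreal} and~\ref{lem:real} it consists of distinct points of $\mathcal{P}$. So $D=p_i+\bar p_i+p_j+\bar p_j+p_k+\bar p_k$ with $i<j<k$. We have $\frac\tau8>h_i>h_j>h_k>0$ and $h_i>h_j+h_k$ by \eqref{eq:heights}, so $S$ is not semidefinite by Proposition~\ref{prop:conic}. This contradicts Proposition~\ref{prop:KSK}.
\end{proof}

\begin{remark}\label{rem:hyp}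
The conditions on the data enter as follows. The condition $\sum u_j=0$ gives the existence of $G$, and the connectedness of $E(\mathbb{R})$ gives its sign. That the zeros of $G|_E$ are simple is needed for the charts of type (ii), hence for the smoothness of $C_n$. The bound $\frac\tau8$ and the distinctness of the $h_j$ are used through \eqref{eq:strip} and Lemma~\ref{lem:triangle}. The inequalities \eqref{eq:heights} are used only in the last step; they are required for all triples because the proof gives no control over which three pairs of points are zeros of $\rho$.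
\end{remark}

\begin{thebibliography}{1}
\bibitem{BK} Clemens Br\"user and Mario Kummer, \emph{(Positive) Quadratic Determinantal Representations of Quartic Curves and the Robinson Polynomial}, arXiv:2412.02319 (2024).
\end{thebibliography}
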